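\title{The lifetime of two-path-free temporally connected graphs}

\begin{abstract}
Consider temporal graphs in which every edge has one time label, adjacent edges have different labels, and every vertex reaches every other vertex by exactly one temporal walk. When each edge carries the earliest label consistent with the order of the edges adjacent to it, the largest label $L$ is the lifetime of the graph. It was conjectured that $L\le n/4+1$ for graphs on $n$ vertices. We show that this fails for every even $n\ge 26$, and that the correct asymptotic constant is $1/3$: we prove that $L\le n/3$ whenever $L\ge 4$, and we construct graphs with $L\ge n/3-1$ for every even $n\ge 24$. The maximum lifetime equals $\lfloor n/3\rfloor$ for all $n\ge 26$ with $n\equiv 2,4\pmod 6$.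
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{temporal graph} $\mathcal G=(V,E,\lambda)$ consists of a finite graph $(V,E)$ on $n=|V|$ vertices and an assignment $\lambda$ of time labels in $\mathbb N$ to the edges. All temporal graphs in this paper are \emph{happy}, that is, \emph{simple} (each edge $e$ has exactly one label $\lambda(e)$) and \emph{proper} (two distinct edges with a common endpoint have different labels). A \emph{temporal walk} is a walk whose edge labels are strictly increasing. Because $\lambda$ is proper, this is the same as asking for nondecreasing labels once one forbids crossing an edge and immediately crossing it back. The graph $\mathcal G$ is \emph{temporally connected} if every vertex reaches every other vertex by a temporal walk, and \emph{two-path-free} if for every ordered pair of vertices there is at most one temporal walk from the first to the second. We call a happy temporal graph \emph{uniquely connected} if it has both properties.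

It helps to read the vertices as persons, each of whom starts with one item of information, and an edge $uv$ as a call at time $\lambda(uv)$ in which $u$ and $v$ tell each other all they know. The item of $x$ reaches $y$ exactly when there is a temporal walk from $x$ to $y$. In a uniquely connected graph everybody learns every item, and along one route only.

The \emph{lifetime} $L(\mathcal G)$ is the largest label. Temporal walks depend only on the relative order of the labels of adjacent edges, so the lifetime can be inflated by relabeling unless the labels are normalized. The labeling is \emph{compressed} if the labels are positive integers and every edge of label $t>1$ is adjacent to an edge of label $t-1$; equivalently,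
\[
\lambda(e)=1+\max\{\lambda(f): f \text{ adjacent to } e,\ \lambda(f)<\lambda(e)\}\qquad(\max\emptyset=0)
\]
for every edge $e$. In a compressed graph every call is made as early as the order of the calls allows, and the lifetime measures how much of the process is inherently sequential.

\begin{example}\label{ex:cube}
Let $V=\{0,1\}^j$, join two vectors that differ in one coordinate, and label the edge by the index of that coordinate. A temporal walk changes coordinates in increasing order, each at most once, so the only temporal walk from $x$ to $y$ changes the coordinates in which $x$ and $y$ differ. This labeled cube is uniquely connected and compressed, with $n=2^j$ and $L=j$.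
\end{example}

The cubes are fast. We ask how slow a compressed uniquely connected graph can be. The following facts are quoted in \cite{CCS}: two-path-free graphs have no temporal cycles, are minimal (no edge can be removed without changing reachability) and have $O(n\log n)$ edges; two-path-free temporally connected graphs have at least $2.25n-6$ edges (Seress); and D.~West gave an infinite family of such graphs with lifetime $n/4+1$. The value $n/4+1$ is also the lifetime of the cubes with $n=4$ and $n=8$. The conjecture posed in \cite{CCS} is that it is the maximum:
\begin{quote}
\emph{every compressed uniquely connected graph satisfies $L(\mathcal G)\le n/4+1$.}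
\end{quote}
We disprove this and determine the maximum lifetime up to an additive error of one for all even $n\ge 24$.

\begin{theorem}\label{thm:lower}
There are compressed uniquely connected graphs with
\begin{enumerate}
\item[(a)] $n=14+6k$ and $L\ge 2k+4=\frac{n-2}{3}$, for every $k\ge 2$;
\item[(b)] $n=16+6k$ and $L\ge 2k+5=\frac{n-1}{3}$, for every $k\ge 2$;
\item[(c)] $n=24+6k$ and $L\ge 2k+7=\frac n3-1$, for every $k\ge 0$.
\end{enumerate}
Hence the bound $L\le n/4+1$ fails for every even $n\ge 26$.
\end{theorem}

\begin{theorem}\label{thm:upper}
A compressed uniquely connected graph with lifetime $L\ge 4$ satisfies $L\le n/3$.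
\end{theorem}

The hypothesis $L\ge4$ cannot be dropped: the cube with $n=8$ has $L=3>8/3$. Let $L_{\max}(n)$ be the maximum lifetime of a compressed uniquely connected graph on $n$ vertices.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(i)] $L_{\max}(n)=\lfloor n/3\rfloor$ for all $n\ge 26$ with $n\equiv 2,4\pmod 6$.
\item[(ii)] $\frac n3-1\le L_{\max}(n)\le\frac n3$ for all $n\ge 24$ with $n\equiv 0\pmod 6$.
\item[(iii)] For odd $n\ge3$ there is no uniquely connected graph on $n$ vertices.
\item[(iv)] $L_{\max}(n)/n\to 1/3$ along even $n$.
\item[(v)] The bound $L\le n/4+1$ holds for all even $n$ with $8\le n\le 16$ and for $n=20$.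
\end{enumerate}
\end{corollary}

\begin{proof}
For $n\ge 24$, Theorem~\ref{thm:upper} gives $L\le\max\{3,\lfloor n/3\rfloor\}=\lfloor n/3\rfloor$. Families (a), (b), (c) of Theorem~\ref{thm:lower} cover the residues $2,4,0$ modulo $6$ from $n=26,28,24$ on, and $\lfloor n/3\rfloor$ equals $(n-2)/3$ and $(n-1)/3$ for the residues $2$ and $4$. This gives (i), (ii) and (iv). Part (iii) is contained in Lemma~\ref{lem:merge}(c). For (v), if $L\le3$ then $L\le n/4+1$ because $n\ge8$. Otherwise $L\le\lfloor n/3\rfloor$, which for $n=8,10,12,14,16,20$ equals $2,3,4,4,5,6$, while $n/4+1$ equals $3,\,3.5,\,4,\,4.5,\,5,\,6$.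
\end{proof}

We do not decide the conjectured bound for $n=18,22,24$, nor whether $n/3$ or $n/3-1$ is the value of $L_{\max}(n)$ for $n\equiv0\pmod6$, $n\ge24$.

Both theorems rest on one translation (Section~\ref{sec:merges}): in a uniquely connected graph every call merges two disjoint sets of items and produces two copies of the union, and conversely every balanced list of such merges is realized by a graph. Since copies come in pairs, parity arguments become available. Along a sequence of calls with labels $1,2,\dots,L$ the set of known items grows from size $2$ to size $n$ in even steps (Section~\ref{sec:chain}). Steps of size $2$ would give $L=n/2$, and the conjecture corresponds to steps of average size about $4$. Parity (Sections~\ref{sec:atom} and~\ref{sec:upper}) forces an average of about $3$, and the construction (Section~\ref{sec:lower}) alternates steps of sizes $2$ and $4$.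

\section{Calls as merges}\label{sec:merges}

\subsection{From a graph to merges}

Let $\mathcal G$ be uniquely connected with $n\ge2$. Compression is not assumed in this subsection. The walk with no edges from $x$ to $x$ is called \emph{trivial}, and $\sqcup$ denotes a disjoint union.

\begin{lemma}\label{lem:unique}
For all $x,y\in V$, equal or not, there is exactly one temporal walk from $x$ to $y$.
\end{lemma}

\begin{proof}
Only $x=y$ needs an argument. A nontrivial temporal walk $x,v_1,\dots,x$ has at least three edges, since a closed walk with two edges uses one label twice. Then its first edge alone and the rest of the walk are two different temporal walks from $v_1$ to $x\ne v_1$.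
\end{proof}

What a vertex knows changes only at its calls, so we cut its history there. Let $f_1,\dots,f_d$ be the edges at $v$ in increasing order of labels; $d\ge1$ by connectivity. The \emph{states} of $v$ are $(v,0),\dots,(v,d)$, where $(v,j)$ stands for the period after its \emph{previous edge} $f_j$ and before its \emph{next edge} $f_{j+1}$. The state $(v,0)$ is \emph{initial} and $(v,d)$ is \emph{final}. For $\sigma=(v,j)$ let
\begin{itemize}
\item $K(\sigma)$ be the set of vertices $x$ whose temporal walk to $v$ is trivial or ends with one of $f_1,\dots,f_j$ (what $v$ knows);
\item $F(\sigma)$ be the set of vertices $y$ for which the temporal walk from $v$ to $y$ is trivial or starts with one of $f_{j+1},\dots,f_d$ (whom $v$ will still inform).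
\end{itemize}
An edge $e=uv$ has two \emph{inputs} $u^-,v^-$, the states whose next edge is $e$, and two \emph{outputs} $u^+,v^+$, the states whose previous edge is $e$.

\emph{Time reversal} replaces $\lambda$ by $L+1-\lambda$. It reverses all temporal walks, so it yields again a uniquely connected graph, with the same states, and it exchanges $K$ with $F$, initial with final, inputs with outputs. Every statement about uniquely connected graphs therefore has a dual.

\begin{lemma}\label{lem:merge}
\begin{enumerate}
\item[(a)] For every edge $e=uv$,
\[
K(u^+)=K(v^+)=K(u^-)\sqcup K(v^-),\qquad F(u^-)=F(v^-)=F(u^+)\sqcup F(v^+).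
\]
We denote these sets by $K(e)$ and $F(e)$.
\item[(b)] A state $\sigma$ is final if and only if $K(\sigma)=V$, if and only if $|F(\sigma)|=1$. It is initial if and only if $F(\sigma)=V$, if and only if $|K(\sigma)|=1$.
\item[(c)] An edge $e$ that is last at one endpoint is last at both, and this happens if and only if $K(e)=V$, if and only if $|F(e)|=2$. An edge $e$ that is first at one endpoint is first at both, and this happens if and only if $F(e)=V$, if and only if $|K(e)|=2$. The first edges form a perfect matching, and so do the last edges; in particular $n$ is even.
\end{enumerate}
\end{lemma}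

\begin{proof}
By duality it suffices to prove one half of each part.

(a) Deleting $e$ from a temporal walk that reaches $u$ through $e$ leaves a walk to $v$ that is trivial or ends with an edge earlier than $e$ at $v$, and every such walk extends by $e$. Hence $K(u^+)=K(u^-)\cup K(v^-)$. A vertex in $K(u^-)\cap K(v^-)$ would have two walks to $u$, one ending with $e$ and one not, contrary to Lemma~\ref{lem:unique}. The same holds with $u$ and $v$ exchanged.

(b) If $\sigma$ is final, then $K(\sigma)=V$ by temporal connectivity, and $F(\sigma)$ consists of the vertex of $\sigma$. If $\sigma=u^-$ for an edge $uv$, then $v\notin K(\sigma)$ by (a), and $u,v\in F(\sigma)$.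

(c) By (a) and (b), $u^+$ is final if and only if $K(e)=V$, if and only if $v^+$ is final. Also $|F(e)|=|F(u^+)|+|F(v^+)|$ equals $2$ if and only if both outputs are final. Every vertex has exactly one last edge, so the last edges form a perfect matching.
\end{proof}

The pairs of vertices matched by first edges are the \emph{atoms}. A set $X\subseteq V$ is \emph{held} if $X=K(\sigma)$ for some non-initial state $\sigma$, and each such $\sigma$ is a \emph{copy} of $X$. If an edge has inputs that are copies of $X$ and $Y$, we say that it \emph{merges} them and call it a merge $X+Y$.

\begin{lemma}\label{lem:facts}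
\begin{enumerate}
\item[(P1)] Every held set is a nonempty union of atoms.
\item[(P2)] The number of copies of a held set $X$ is twice the number of edges $e$ with $K(e)=X$; in particular it is even. Every atom is held and has exactly two copies.
\item[(P3)] Every copy of a held set $X\ne V$ is merged, by its next edge and by no other, with a copy of a held set disjoint from $X$.
\item[(P4)] If $\sigma$ is not final, then $|F(\sigma)|$ is even and at least $2$. Moreover $|F(\sigma)|=2$ if and only if the next edge of $\sigma$ is a last edge, that is, merges $K(\sigma)$ with $V\setminus K(\sigma)$.
\end{enumerate}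
\end{lemma}

\begin{proof}
The non-initial states are the outputs of edges, each of exactly one edge. If $e$ is a first edge, $K(e)$ is an atom. If not, both inputs of $e$ are non-initial by Lemma~\ref{lem:merge}(c), so $K(e)$ is a disjoint union of two sets held at earlier states; induction on the label gives (P1), and $|K(e)|\ge4$. Thus an atom equals $K(e)$ for its own first edge only, which gives (P2). A copy of $X\neq V$ is neither final nor initial, so it has a next edge, which is not a first edge; this gives (P3). The first sentence of (P4) is the dual of (P1). The second follows from Lemma~\ref{lem:merge}, since $F(\sigma)=F(e)$ for the next edge $e$ of $\sigma$.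
\end{proof}

\subsection{From merges to a graph}

For the construction we need the converse: a list of merges in which supply equals demand can be carried out by actual vertices. Let $V$ be a finite set with $|V|\ge2$. A \emph{merge} is now an unordered pair $S+T$ of disjoint nonempty subsets of $V$; it \emph{consumes} one copy of $S$ and one copy of $T$ and \emph{creates} two copies of its \emph{result} $S\cup T$. A \emph{scheme} is a finite multiset of merges. It is \emph{balanced} if for every nonempty $X\ne V$ the number of copies of $X$ consumed equals the number created, where each singleton $\{v\}$ counts as created once, at the start. A \emph{chain} of length $\ell$ in a scheme is a sequence $\mu_1,\dots,\mu_\ell$ of its merges such that the result of $\mu_i$ is one of the two sets merged by $\mu_{i+1}$.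

\begin{lemma}\label{lem:scheme}
If a balanced scheme on $V$ contains a chain of length $\ell$, then there is a compressed uniquely connected graph on $V$ with lifetime at least $\ell$.
\end{lemma}

\begin{proof}
For each $X\ne V$, balance lets us fix a bijection between the copies of $X$ that are created and the merges that consume a copy of $X$. The results of $\mu_1,\dots,\mu_\ell$ strictly increase, so they are different sets, and we can choose the bijections so that a copy created by $\mu_i$ is assigned to $\mu_{i+1}$ for each $i<\ell$.

Perform the merges one at a time in order of nondecreasing size of the result. At all times each vertex holds one copy; at the start $v$ holds $\{v\}$. When $S+T$ is performed, the two copies assigned to it already exist, because $|S|,|T|<|S\cup T|$, and have not been consumed. They are held by two different vertices. These two vertices call, give up their copies, and receive the two new copies of $S\cup T$. At the end all copies of sets other than $V$ are consumed, so every vertex holds $V$.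

Two vertices never call twice: after a call their sets intersect, and the set held by a vertex only grows. So the calls are the edges of a graph, and labeling the $t$-th call by $t$ gives a happy temporal graph. Let $N_t(x,v)$ be the number of temporal walks from $x$ to $v$, the trivial one included, that use only the first $t$ edges. We claim that $N_t(x,v)$ is $1$ if $v$ holds a set containing $x$ after $t$ calls, and $0$ otherwise. This holds for $t=0$. If call $t+1$ is $uv$, it has the largest label so far and can only be the last edge of a walk, so $N_{t+1}(x,u)=N_{t+1}(x,v)=N_t(x,u)+N_t(x,v)$, and the other counts do not change. As $u$ and $v$ hold disjoint sets before the call and their union after it, the claim follows. At the end all counts equal $1$, so the graph is uniquely connected.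

Now relabel the edges in the order of the calls by $\lambda(e)=1+\max\{\lambda(f)\}$, the maximum over edges $f$ adjacent to and earlier than $e$. Of two adjacent edges the later one gets the larger label, so $\lambda$ is proper, has the same temporal walks, and is compressed. The edges $e_i,e_{i+1}$ that perform $\mu_i,\mu_{i+1}$ share the vertex that carried the reserved copy, so $\lambda(e_1)<\dots<\lambda(e_\ell)$ and the lifetime is at least $\ell$.
\end{proof}

\section{A longest chain and two identities}\label{sec:chain}

Let $\mathcal G$ be uniquely connected. A \emph{tight chain} of length $L$ is a sequence of edges $e_1,\dots,e_L$ such that $e_1$ is a first edge, $e_L$ is a last edge, and for $1\le i<L$ the edge $e_{i+1}$ immediately follows $e_i$ at a common vertex $v_i$.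

\begin{lemma}\label{lem:tight}
A compressed uniquely connected graph with lifetime $L$ has a tight chain of length $L$.
\end{lemma}

\begin{proof}
Start from an edge $e_L$ of label $L$ and use compression to choose $e_{L-1},\dots,e_1$ with $\lambda(e_i)=i$ and $e_i$ adjacent to $e_{i+1}$. The labels $1$ and $L$ are the smallest and the largest, so $e_1$ is first and $e_L$ is last. Labels at a vertex are distinct integers, so no edge at the common vertex lies between $e_i$ and $e_{i+1}$.
\end{proof}

This is the only use of compression in the upper bound. We pass to tight chains because we want to use duality: reversal turns a last edge of label less than $L$ into a first edge of label greater than $1$, which a compressed labeling does not allow, whereas the reverse $e_L,\dots,e_1$ of a tight chain is a tight chain of the reversed graph.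

Fix a tight chain. For $1\le i\le L-1$ let $\sigma_i$ be the state of $v_i$ between $e_i$ and $e_{i+1}$, let $\tau_i$ be the other output of $e_i$, and let $\rho_i$ be the other input of $e_{i+1}$ (Figure~\ref{fig:chain}). Put
\[
Q_i=K(e_i),\qquad B_i=K(\rho_i),\qquad \kappa_i=|B_i|,\qquad \varphi_i=|F(\tau_i)|.
\]
Thus $\kappa_i$ counts the items that join the chain at $e_{i+1}$, and $\varphi_i$ counts the vertices informed by the branch that leaves the chain at $e_i$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,2) -- (7,2);
\draw[->] (0,1) -- (7,1);
\draw[->] (0,0) -- (7,0);
\node[left] at (0,1) {$v_i$};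
\draw[very thick] (2.3,2) -- (2.3,1) node[midway,left] {$e_i$};
\draw[very thick] (4.7,1) -- (4.7,0) node[midway,right] {$e_{i+1}$};
\fill (2.9,2) circle (2pt) node[above] {$\tau_i$};
\fill (3.5,1) circle (2pt) node[above] {$\sigma_i$};
\fill (4.1,0) circle (2pt) node[below] {$\rho_i$};
\end{tikzpicture}
\caption{Two consecutive edges of a tight chain. Each horizontal line is the history of one vertex, with time running to the right, and each thick segment is a call. The outputs of $e_i$ are the states $\sigma_i$ and $\tau_i$; the inputs of $e_{i+1}$ are the states $\sigma_i$ and $\rho_i$.}\label{fig:chain}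
\end{figure}

\begin{lemma}\label{lem:sums}
The numbers $\kappa_i,\varphi_i$ are even and at least $2$, we have $Q_{i+1}=Q_i\sqcup B_i$, and
\begin{equation}\label{eq:sums}
\sum_{i=1}^{L-1}\kappa_i=\sum_{i=1}^{L-1}\varphi_i=n-2 .
\end{equation}
In particular $n\ge 2L$. The parameters of the reversed chain are $\kappa'_j=\varphi_{L-j}$ and $\varphi'_j=\kappa_{L-j}$.
\end{lemma}

\begin{proof}
The edge $e_{i+1}$ is not first and $e_i$ is not last, so $\rho_i$ is not initial and $\tau_i$ is not final by Lemma~\ref{lem:merge}(c); apply (P1) and (P4). Since $K(\sigma_i)=Q_i$ and $F(\sigma_i)=F(e_{i+1})$, Lemma~\ref{lem:merge}(a) gives $Q_{i+1}=Q_i\sqcup B_i$ and $F(e_i)=F(e_{i+1})\sqcup F(\tau_i)$. With $|K(e_1)|=|F(e_L)|=2$ and $|K(e_L)|=|F(e_1)|=n$ we obtain \eqref{eq:sums}, and so $n-2\ge2(L-1)$. In the reversed chain $e'_j=e_{L+1-j}$, hence $\sigma'_j=\sigma_{L-j}$, $\rho'_j=\tau_{L-j}$, $\tau'_j=\rho_{L-j}$, and $K$ and $F$ are exchanged.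
\end{proof}

Together the identities distribute a budget of $2n-4$ over the edges of the chain. An inner edge $e_{i+1}$ has one input $\rho_i$ and one output $\tau_{i+1}$ off the chain, and so costs $\kappa_i+\varphi_{i+1}\ge4$. An average cost of $4$, $6$ or $8$ corresponds to a lifetime of about $n/2$, $n/3$ or $n/4$. To prove Theorem~\ref{thm:upper} we must exclude cost $4$: an edge that adds a single atom $b$ to $Q_i$, and whose output off the chain completes its knowledge in its very next call. This requires knowing what the two copies of an atom can do.

\section{Parity around an atom}\label{sec:atom}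

The arguments of this section are visible already for three atoms. We write unions of disjoint sets as products.

\begin{example}\label{ex:six}
There is no uniquely connected graph on six vertices. Let $a,b,c$ be the atoms. Each copy of $b$ is merged with $a$, $c$ or $ac$.

Suppose that $ac$ is merged with a copy of $b$. Copies of $ac$ can only be merged with $b$ and their number is even, so there are two, they use up $b$, and there is one merge $a+c$. The other copy of $a$ has no partner: $c$ would create more copies of $ac$, and $b$ and $bc$ are not available.

Suppose that both copies of $b$ are merged with $a$ (or, symmetrically, with $c$). Then $ab$ has four copies, each of which needs a copy of $c$, and $c$ has two.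

Suppose that $b$ is merged once with $a$ and once with $c$. Then $bc$ has two copies, each of which needs a copy of $a$, and only one is left.
\end{example}

In general, let $\mathcal G$ be uniquely connected with $n\ge4$, and fix an atom $b$. By (P3) its two copies are merged with held sets $T_1,T_2$, the \emph{partners} of $b$, in two different edges, since the two copies are not disjoint. By (P1) a held set either contains $b$ or is disjoint from it; in the second case it is \emph{$b$-free}. A merge of a set $Z\supseteq b$ with a $b$-free set $X$ is an \emph{absorption} of $X$ by $Z$. Two facts are used throughout.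
\begin{enumerate}
\item[(A1)] \emph{Every held set $Z\supsetneq b$ contains $T_1$ or $T_2$.} Indeed $Z=K(e)$ for a non-first edge $e$, and one input of $e$ is a copy of a set $Z'\supseteq b$. If $Z'=b$ then $Z=b\cup T_1$ or $Z=b\cup T_2$; otherwise use induction on $|Z|$.
\item[(A2)] \emph{Every $b$-free held set is contained in a $b$-free held set that is absorbed.} Follow the vertex of a copy through its later states, whose sets increase up to $V$, and stop at the last $b$-free one.
\end{enumerate}

\begin{lemma}\label{lem:partners}
Either $T_1=T_2$ is a single atom, or $T_1\cap T_2=\emptyset$.
\end{lemma}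

\begin{proof}
Suppose that $T_1\cap T_2\ne\emptyset$. By (P1) it contains an atom $q$. We count the copies of $b$-free sets that contain $q$. Let $m$ be the number of non-first edges that merge two $b$-free sets, one of which contains $q$ (the other then does not), and let $\alpha$ be the number of absorptions of sets containing $q$. The copies in question are the outputs of the first edge of $q$ and of these $m$ edges, so there are $2+2m$ of them. By (P3) each is consumed once, in one of the $m$ edges or in one of the $\alpha$ absorptions, and each of these edges consumes exactly one. So $2+2m=m+\alpha$. By (A1) a set $Z\supsetneq b$ contains $q$ and cannot absorb a set containing $q$. Only the two copies of $b$ can, so $\alpha\le2$ and $m=0$. Then $q$ is the only $b$-free held set containing $q$, and $T_1=T_2=q$.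
\end{proof}

The first alternative occurs in the cubes. The remaining lemmas treat the second: the $b$-free world then splits into a part that avoids $T_1$ and a part that avoids $T_2$.

\begin{lemma}\label{lem:separate}
If $T_1\cap T_2=\emptyset$, then no $b$-free held set meets both $T_1$ and $T_2$.
\end{lemma}

\begin{proof}
By (A2) it suffices to consider a $b$-free set $X$ that is absorbed by some $Z$. If $Z=b$, then $X$ is one partner and misses the other. If $Z\supsetneq b$, then $Z\supseteq T_i$ for some $i$ by (A1), and $X\cap T_i=\emptyset$.
\end{proof}

The next lemma generalizes the last case of Example~\ref{ex:six}.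

\begin{lemma}\label{lem:notall}
If $T_1\cap T_2=\emptyset$, then $b\cup T_1\cup T_2\ne V$.
\end{lemma}

\begin{proof}
Suppose that $V=b\sqcup T_1\sqcup T_2$. Let $\mathcal X$ be the family of copies of held sets $X\subseteq T_1$, and $\mathcal Z$ the family of copies of held sets $Z$ with $b\cup T_2\subseteq Z\ne V$. Both have even size by (P2). A copy in $\mathcal X$, of a set $X$, is merged with a set $Y$ of one of three kinds.
\begin{enumerate}
\item[(i)] $Y$ is $b$-free. Then $X\cup Y$ is a $b$-free held set that meets $T_1$, so it misses $T_2$ by Lemma~\ref{lem:separate}, and $Y\subseteq T_1$. Such an edge consumes two members of $\mathcal X$.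
\item[(ii)] $Y=b$. Then $X$ is a partner of $b$ and $X\ne T_2$, so this is the edge $b+T_1$. It consumes exactly one member of $\mathcal X$.
\item[(iii)] $Y\supsetneq b$. Then $Y\not\supseteq T_1$ because $Y$ misses $X$, so $Y\supseteq b\cup T_2$ by (A1). The edge consumes one member of $\mathcal X$ and one member of $\mathcal Z$.
\end{enumerate}
Since $|\mathcal X|$ is even, the number of edges of kind (iii) is odd. But every member of $\mathcal Z$ is merged with a held subset of $V\setminus(b\cup T_2)=T_1$, in an edge of kind (iii), so the number of these edges is $|\mathcal Z|$, which is even.
\end{proof}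

\begin{lemma}\label{lem:both}
Let $T_1\cap T_2=\emptyset$, $Q=T_1$ and $W=V\setminus(Q\cup b)$. Then $Q\cup b$ has exactly two copies, and either both or none of them are merged with $W$.
\end{lemma}

\begin{proof}
Put $T=T_2$. Then $\emptyset\ne T\subseteq W$, and $T\ne W$ by Lemma~\ref{lem:notall}. By (A1), a held set $Z$ with $b\subsetneq Z\subseteq Q\cup b$ contains $Q$, as it misses $T$; so $Z=Q\cup b$.

An edge $e$ with $K(e)=Q\cup b$ is not first and has an input containing $b$, which is a proper subset of $Q\cup b$ and hence equals $b$. The other input is $Q\neq T$, so $e$ is the edge $b+T_1$. By (P2), $Q\cup b$ has two copies.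

Let a copy of $W$ be merged with a set $X$; then $X\subseteq Q\cup b$. If $X=b$, then $W$ is a partner of $b$, but $W\ne T$, and $W\neq Q$ since $W$ misses $Q$. If $X$ is $b$-free, then $X\subseteq Q$ and $W\cup X$ is a $b$-free held set meeting $T$ and $Q$, contrary to Lemma~\ref{lem:separate}. So $X\supsetneq b$, and $X=Q\cup b$. The number of merges $(Q\cup b)+W$ therefore equals the number of copies of $W$, which is even by (P2) and at most $2$.
\end{proof}

Disjointness of the partners is needed: in the cube on eight vertices both copies of an atom $b$ are merged with the same atom $Q$, and $Q\cup b$ has four copies.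

\section{Proof of the upper bound}\label{sec:upper}

Fix a tight chain of length $L\ge4$, with the notation of Section~\ref{sec:chain}. Then $n\ge8$ by Lemma~\ref{lem:sums}. For $i\le L-1$ the edge $e_i$ is not a last edge, because $e_{i+1}$ follows it.

\begin{lemma}\label{lem:inner}
Let $1\le i\le L-3$ and $\kappa_i=2$, so that $b=B_i$ is an atom with partner $Q_i$. If the two partners of $b$ are disjoint, then $\varphi_{i+1}\ge4$. Consequently
\begin{equation}\label{eq:six}
\kappa_i+\varphi_{i+1}\ge6\qquad(2\le i\le L-3).
\end{equation}
\end{lemma}

\begin{proof}
Number the partners so that $T_1=Q_i$. By Lemma~\ref{lem:both} the set $Q_{i+1}=Q_i\cup b$ has two copies, which are the outputs $\sigma_{i+1},\tau_{i+1}$ of $e_{i+1}$. If $\varphi_{i+1}=2$, then $\tau_{i+1}$ is merged with $W=V\setminus Q_{i+1}$ by (P4), and so is $\sigma_{i+1}$ by Lemma~\ref{lem:both}. The next edge $e_{i+2}$ of $\sigma_{i+1}$ is then a last edge, which is false since $i+2\le L-1$. So $\varphi_{i+1}\ge4$.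

Let $2\le i\le L-3$. If $\kappa_i\ge4$, then \eqref{eq:six} holds as $\varphi_{i+1}\ge2$. If $\kappa_i=2$, then $|Q_i|\ge4$, so $Q_i$ is not an atom, the partners are disjoint by Lemma~\ref{lem:partners}, and $\varphi_{i+1}\ge4$.
\end{proof}

This handles the edges $e_3,\dots,e_{L-2}$. The argument breaks down at $e_2$, where $Q_1$ is an atom and the partners may coincide, and at $e_{L-1}$, where the following edge is indeed last. The two situations are dual, and we treat each of these edges together with its neighbor at the end of the chain.

\begin{lemma}\label{lem:ends}
$\kappa_1+\varphi_1+\varphi_2\ge10$ and $\kappa_{L-2}+\kappa_{L-1}+\varphi_{L-1}\ge10$.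
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sums} the second inequality is the first one for the reversed chain. We prove the first. Let $a=Q_1$, an atom with copies $\sigma_1$ and $\tau_1$.

First, $\varphi_1\ge4$. If $\varphi_1=2$, then $\tau_1$ is merged with $V\setminus a$ by (P4). A copy of $V\setminus a$ can only be merged with $a$, and the number of these copies is even, so $\sigma_1$ is merged with $V\setminus a$ as well. Then $e_2$ is a last edge, which is false.

If $\kappa_1\ge4$, the sum is at least $4+4+2$. So let $\kappa_1=2$, let $b=B_1$ be the atom merged with $a$ by $e_2$, and suppose that $\varphi_1+\varphi_2<8$. The numbers are even with $\varphi_1\ge4$ and $\varphi_2\ge2$, so $\varphi_1=4$ and $\varphi_2=2$.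

If the partners of $b$ were disjoint, Lemma~\ref{lem:inner} with $i=1\le L-3$ would give $\varphi_2\ge4$. So by Lemma~\ref{lem:partners} both copies of $b$ are merged with $a$: one with $\sigma_1$ in $e_2$, the other with $\tau_1$ in an edge $g$. The set $a\cup b$ can only be produced by a merge $a+b$, so it has four copies: $\sigma_2$, $\tau_2$ and the two outputs of $g$. Let $W=V\setminus(a\cup b)$, which has at least four elements. A copy of $W$ can only be merged with $a$, $b$ or $a\cup b$, and the copies of $a$ and $b$ are used up in $e_2$ and $g$. By (P2) the number of merges $(a\cup b)+W$ is even. We count them through the four copies of $a\cup b$.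
\begin{itemize}
\item $\tau_2$ is merged with $W$, by (P4), since $\varphi_2=2$.
\item We have $|F(g)|=|F(\tau_1)|=\varphi_1=4$. The outputs of $g$ are not final since $a\cup b\ne V$, so each has $|F|\ge2$, and the two sizes add up to $4$. Hence each has $|F|=2$ and is merged with $W$.
\item $\sigma_2$ is merged in $e_3$, which is not a last edge since $L\ge4$; so it is not merged with $W$.
\end{itemize}
There are exactly three merges $(a\cup b)+W$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Take a tight chain of length $L$ (Lemma~\ref{lem:tight}), add the identities \eqref{eq:sums}, and group the terms so that each $\kappa_i$ and each $\varphi_i$ occurs once: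
\begin{align*}
2n-4&=(\kappa_1+\varphi_1+\varphi_2)+\sum_{i=2}^{L-3}(\kappa_i+\varphi_{i+1})+(\kappa_{L-2}+\kappa_{L-1}+\varphi_{L-1})\\
&\ge 10+6(L-4)+10=6L-4,
\end{align*}
by Lemma~\ref{lem:ends} and \eqref{eq:six}. Hence $L\le n/3$.
\end{proof}

\begin{remark}
The conjectured bound also holds for $n=2,4,6$: Lemma~\ref{lem:sums} gives $L\le n/2\le n/4+1$ for $n\le4$, and $n=6$ is excluded by Example~\ref{ex:six}.
\end{remark}

\section{Graphs with lifetime close to $n/3$}\label{sec:lower}

By Lemma~\ref{lem:scheme} it suffices to write down balanced schemes with long chains. The proof of the upper bound tells us what to aim for: almost every edge of the chain should cost $6$.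

\subsection{Cells and conventions}

A \emph{cell} of size $1$ is a vertex. A cell $C$ of size $2^j$ consists of two cells $C',C''$ of size $2^{j-1}$ together with $2^{j-1}$ merges $C'+C''$. By induction these merges create $2^j$ copies of $C$, balance all smaller sets that occur, and contain a chain of length $j$ whose last result is $C$. We use cells of sizes $2$, $4$ and $8$, and list only the merges outside the cells. The notation $X+Y\to Z$ $(r)$ means $r$ merges $X+Y$ with result $Z$, and $(1)$ is omitted. In every merge listed, $X$ and $Y$ are unions of disjoint families of cells. We check balance by giving, for each named set other than $V$, the number of copies and the sets with which they are merged.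

The vertex set is $V=U\sqcup D_1\sqcup\dots\sqcup D_k\sqcup S$, with a \emph{left group} $U$, a \emph{right group} $S$, and \emph{blocks} $D_i=a_ib_ic_i$ made of three cells of size $2$. Define prefixes and suffixes
\[
P_i=UD_1\cdots D_i\quad(0\le i\le k),\qquad S_i=D_i\cdots D_kS\quad(1\le i\le k+1),
\]
so that $P_0=U$, $S_{k+1}=S$ and $V=P_i\sqcup S_{i+1}$. The chain starts in $S$, passes through $S_k,S_{k-1},\dots,S_1$, and ends by collecting the cells of $U$.

\subsection{The block}

To reach $L\approx n/3$, the chain must take two steps for the six vertices of each block. Let it go from $S_{i+1}$ to $c_iS_{i+1}$ and then, adding $a_ib_i$, to $S_i$. The first step has $\kappa=2$, so by Lemma~\ref{lem:inner} the second copy of $c_iS_{i+1}$ cannot finish in its next call. The cheapest alternative, $\varphi=4$, is that it makes one more call, say with $b_i$, after which both outputs finish. They need two copies of the complement $a_iP_{i-1}$, which one merge $a_i+P_{i-1}$ provides. The remaining copies of $a_i$ and $b_i$ form $a_ib_i$; one copy serves the chain and the other takes the remaining copy of $c_i$. The \emph{merges of block $i$} are therefore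
\[
\begin{array}{llll}
c_i+S_{i+1}\to c_iS_{i+1}, & a_ib_i+c_iS_{i+1}\to S_i, & b_i+c_iS_{i+1}\to b_ic_iS_{i+1}, & a_i+b_i\to a_ib_i,\\[2pt]
a_i+P_{i-1}\to a_iP_{i-1}, & a_iP_{i-1}+b_ic_iS_{i+1}\to V\ (2), & c_i+a_ib_i\to D_i. &
\end{array}
\]
Seven sets occur only inside the block. Each has two copies, merged as follows:
\[
\begin{array}{llll}
a_i:\ b_i,\ P_{i-1}; & b_i:\ a_i,\ c_iS_{i+1}; & c_i:\ S_{i+1},\ a_ib_i; & a_ib_i:\ c_i,\ c_iS_{i+1};\\[2pt]
c_iS_{i+1}:\ a_ib_i,\ b_i; & a_iP_{i-1}:\ b_ic_iS_{i+1}\text{ twice}; & b_ic_iS_{i+1}:\ a_iP_{i-1}\text{ twice}. &
\end{array}
\]
Seen from outside, \emph{block $i$ consumes one copy of $S_{i+1}$ and one of $P_{i-1}$, and creates two copies of $S_i$ and two of $D_i$.} One copy of $S_i$ continues the chain, and the other can finish at once with $P_{i-1}$, so the second step costs $\kappa+\varphi=4+2$.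

\subsection{Supplying the prefixes}

It remains to build the prefixes from the copies of the $D_i$. The obvious choice, $P_{i-1}+D_i\to P_i$ twice, balances the middle of the scheme: $P_{i-1}$ has four copies, merged with $a_i$, $S_i$ and $D_i$ twice. It fails at the left end, by parity. The left group would have to take in one copy of $S_1$ and hand out four copies of $U$. Suppose that its merges join either two subsets of $U$, or a subset of $U$ and a superset of $S_1$. The number of copies of supersets of $S_1$ other than $V$ that it consumes is odd (the one taken in, plus pairs that it creates), and each uses up one copy of a subset of $U$; the other merges use up two. So an odd number of copies of subsets of $U$ is consumed inside, while an even number is created, $|U|$ being even. The number handed out must be odd.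

We therefore split $U=mD_0$, where $m$ is a cell of size $4$, and put $P_{-1}=m$, so that $P_0=P_{-1}D_0$. A \emph{left end} is a family of merges that consumes one copy of $S_1$, hands out four copies of $U$, two of $m$ and one of $D_0$, and balances all other sets that occur in it. The single copy of $D_0$ is paired with $D_1$, which leaves a single copy of $D_1$ to be paired with $D_2$, and so on. This gives the \emph{rungs}
\[
R_i:\qquad D_i+D_{i+1}\to E_i,\qquad E_i+P_{i-1}\to P_{i-1}D_iD_{i+1}=P_{i+1}\ (2).
\]
Rung $R_i$ balances $E_i$, consumes one $D_i$, one $D_{i+1}$ and two $P_{i-1}$, and creates four copies of $P_{i+1}$. The odd copy travels along the rungs and is disposed of at the right end.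

\subsection{A counterexample on 26 vertices}\label{sub:26}

\emph{Left end I} has $10$ vertices: cells $m,h$ of size $4$ and $d$ of size $2$, with $D_0=dh$. Its merges are
\[
d+h\to D_0,\quad d+m\to dm,\quad m+D_0\to U,\quad dm+h\to U,\quad dm+S_1\to dmS_1,\quad dmS_1+h\to V\ (2).
\]
The four copies of $h$ are merged with $d$, $dm$ and $dmS_1$ twice; the two of $d$ with $h,m$; the two of $dm$ with $h,S_1$; the two of $dmS_1$ with $h$. Two of the four copies of $m$ are merged with $d,D_0$, one of the two copies of $D_0$ is merged with $m$, and $U$ is the result of two merges. So this is a left end.

Take $k=2$ and let $S$ be a cell of size $4$, so $n=10+12+4=26$. To left end~I and the two blocks add the rung $R_0$ and the merges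
\[
D_1+S_2\to S_1,\quad D_2+S\to S_2,\quad D_2+P_1\to P_2,\quad U+S_1\ (3),\quad P_1+S_2\ (2),\quad P_2+S\ (2),
\]
the last three with result $V$. Table~\ref{tab:26} shows that the scheme is balanced.

\begin{table}[ht]
\centering
\begin{tabular}{lll|lll}
set & copies & merged with & set & copies & merged with\\ \hline
$m$ & 2 handed out & $E_0,E_0$ & $P_1$ & 4 & $a_2,D_2,S_2,S_2$\\
$D_0$ & 1 handed out & $D_1$ & $P_2$ & 2 & $S,S$\\
$D_1$ & 2 & $D_0,S_2$ & $S_1$ & $2+2$ & $dm,U,U,U$\\
$D_2$ & 2 & $S,P_1$ & $S_2$ & $2+2$ & $c_1,D_1,P_1,P_1$\\
$U$ & 4 & $a_1,S_1,S_1,S_1$ & $S$ & 4 & $c_2,D_2,P_2,P_2$
\end{tabular}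
\caption{Balance of the sets shared between the parts of the scheme on $26$ vertices.}\label{tab:26}
\end{table}

The scheme contains the chain formed by two merges inside $S$ followed by
\[
c_2+S,\quad a_2b_2+c_2S,\quad c_1+S_2,\quad a_1b_1+c_1S_2,\quad dm+S_1,\quad dmS_1+h .
\]
By Lemma~\ref{lem:scheme} there is a compressed uniquely connected graph with $n=26$ and $L\ge8>7.5=n/4+1$, which disproves the conjecture. By Theorem~\ref{thm:upper} its lifetime is exactly $8$.

\subsection{The three families}

Each further block adds six vertices and two steps. To reach all even residues modulo $6$ we need a second left end and a second right end.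

\emph{Left end II} has $12$ vertices: cells $m,d,h$ of size $4$, with $D_0=dh$. Its merges are
\[
\begin{array}{llll}
d+h\to D_0, & m+h\to mh, & mh+d\to U\ (2), & m+S_1\to mS_1,\\[2pt]
mS_1+D_0\to V, & mS_1+d\to dmS_1, & dmS_1+h\to V\ (2). &
\end{array}
\]
The four copies of $d$ are merged with $h$, $mh$ twice and $mS_1$; the four of $h$ with $d$, $m$ and $dmS_1$ twice; the two of $mh$ with $d$; the two of $mS_1$ with $D_0,d$; the two of $dmS_1$ with $h$. Two of the four copies of $m$ are merged with $h,S_1$, one of the two copies of $D_0$ is merged with $mS_1$, and $U$ is the result of two merges. So this is a left end.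

Below, $c_0$ denotes the set with which the left end merges $S_1$, namely $dm$ in left end~I and $m$ in left end~II. With this convention one copy of $S_i$ is merged with $c_{i-1}$ for every $1\le i\le k+1$. In both right ends the two copies of $m=P_{-1}$ and the copy of $D_0$ handed out by the left end are consumed by $R_0$.

\emph{Right end A} ($k\ge2$; $S$ a cell of size $4$) extends Section~\ref{sub:26}. It consists of the rungs $R_0,\dots,R_{k-2}$, the merges
\[
D_{k-1}+S_k\to S_{k-1},\qquad D_k+S\to S_k,\qquad D_k+P_{k-1}\to P_k,
\]
and the merges $P_i+S_{i+1}\to V$, taken once for $0\le i\le k-3$, three times for $i=k-2$, and twice for $i=k-1$ and for $i=k$. The four copies of $P_i$, $0\le i\le k-1$, come from the left end for $i=0$ and from $R_{i-1}$ otherwise. Table~\ref{tab:A} verifies the balance.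

\begin{table}[ht]
\centering
\begin{tabular}{lll|lll}
set & copies & merged with & set & copies & merged with\\ \hline
$D_i,\ 1\le i\le k-2$ & 2 & $D_{i-1},D_{i+1}$ & $S_i,\ 1\le i\le k-2$ & 2 & $c_{i-1},P_{i-1}$\\
$D_{k-1}$ & 2 & $D_{k-2},S_k$ & $S_{k-1}$ & $2+2$ & $c_{k-2},\,P_{k-2}\,(3)$\\
$D_k$ & 2 & $S,P_{k-1}$ & $S_k$ & $2+2$ & $c_{k-1},D_{k-1},\,P_{k-1}\,(2)$\\
$P_i,\ 0\le i\le k-3$ & 4 & $a_{i+1},E_{i+1}\,(2),S_{i+1}$ & $S$ & 4 & $c_k,D_k,\,P_k\,(2)$\\
$P_{k-2}$ & 4 & $a_{k-1},\,S_{k-1}\,(3)$ & $P_k$ & 2 & $S\,(2)$\\
$P_{k-1}$ & 4 & $a_k,D_k,\,S_k\,(2)$ & & &
\end{tabular}
\caption{Balance for right end A with $k\ge2$ blocks.}\label{tab:A}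
\end{table}

\emph{Right end B} ($k\ge0$; $S=qw$ with cells $q$ of size $4$ and $w$ of size $8$) lets $q$ play the role of one more block on the rungs. Put $D_{k+1}=q$. The merges are the rungs $R_0,\dots,R_k$, where $R_k$ creates four copies of $P_{k-1}D_kq=P_kq$, then
\[
q+w\to S\ (2),\qquad P_k+q\to P_kq,\qquad P_kq+w\to V\ (6),
\]
and the merges $P_i+S_{i+1}\to V$, taken once for $0\le i\le k-1$ and three times for $i=k$. The four copies of $P_i$, $0\le i\le k$, come from the left end for $i=0$ and from $R_{i-1}$ otherwise. Table~\ref{tab:B} verifies the balance.

\begin{table}[ht]
\centering
\begin{tabular}{lll|lll}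
set & copies & merged with & set & copies & merged with\\ \hline
$D_i,\ 1\le i\le k$ & 2 & $D_{i-1},D_{i+1}$ & $S_i,\ 1\le i\le k$ & 2 & $c_{i-1},P_{i-1}$\\
$P_i,\ 0\le i\le k-1$ & 4 & $a_{i+1},E_{i+1}\,(2),S_{i+1}$ & $S$ & 4 & $c_k,\,P_k\,(3)$\\
$P_k$ & 4 & $q,\,S\,(3)$ & $q$ & 4 & $D_k,\,w\,(2),\,P_k$\\
$P_kq$ & $4+2$ & $w\,(6)$ & $w$ & 8 & $q\,(2),\,P_kq\,(6)$
\end{tabular}
\caption{Balance for right end B with $k\ge0$ blocks.}\label{tab:B}
\end{table}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
A left end, $k$ blocks and a right end, together with the merges inside the cells, form a balanced scheme. It contains a chain with three parts. The first part ends with result $S$: two merges inside the cell $S$ for end A, or three merges inside $w$ followed by $q+w$ for end B. The second part consists of $c_i+S_{i+1}$ and $a_ib_i+c_iS_{i+1}$ for $i=k,\dots,1$, which is $2k$ merges leading from $S$ to $S_1$. The third part is $dm+S_1$, $dmS_1+h$ for left end~I, or $m+S_1$, $mS_1+d$, $dmS_1+h$ for left end~II. Lemma~\ref{lem:scheme} gives graphs with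
\[
\begin{array}{lll}
\text{I and A }(k\ge2): & n=10+6k+4, & L\ge 2+2k+2,\\[2pt]
\text{II and A }(k\ge2): & n=12+6k+4, & L\ge 2+2k+3,\\[2pt]
\text{II and B }(k\ge0): & n=12+6k+12, & L\ge 4+2k+3,
\end{array}
\]
which are (a), (b) and (c). Finally, $\frac{n-2}3>\frac n4+1$ if and only if $n>20$; $\frac{n-1}3>\frac n4+1$ if and only if $n>16$; and $\frac n3-1>\frac n4+1$ if and only if $n>24$. Families (a), (b), (c) contain $n=26,32,\dots$, $n=28,34,\dots$ and $n=30,36,\dots$, so the bound $L\le n/4+1$ fails for every even $n\ge26$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CCS} Daniele Carnevale, Arnaud Casteigts, David Schindl, \emph{Structural Lemmas on Temporal Connectivity}, arXiv:2606.15606 (2026).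
\end{thebibliography}
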